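\title{A zero-dimensional space with a $\sigma$-complete clopen algebra that is not basically disconnected}

\begin{abstract}
We construct in ZFC a zero-dimensional Hausdorff, \v{C}ech-complete space whose algebra of clopen sets is $\sigma$-complete but which is not basically disconnected, and not even a quasi-$F$ space. Its lattice of open sets is a zero-dimensional $BD_0$ frame that is not basically disconnected, which answers a question of Bezhanishvili, Dashiell, Razafindrakoto and Walters-Wayland in the negative. For every infinite cardinal $\lambda$ the clopen algebra can be made $\lambda$-complete. The space is a dense $G_\delta$ in the Stone space of an algebra of subsets of a set of finite partial functions whose values are dyadic intervals. It carries a map to $[0,1]$ that no clopen set can cut, and the connectedness of $[0,1]$ prevents it from having clopen sets other than those of the algebra. We also show that the two properties do agree under a chain condition or a Lindel\"of-type condition.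
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{cozero set} of a topological space $X$ is a set of the form $\{x: g(x)\neq 0\}$ with $g\colon X\to\mathbb R$ continuous, and $X$ is \emph{basically disconnected} if the closure of every cozero set is open. The space $X$ is \emph{zero-dimensional} if its clopen sets form a base. In such a space the Boolean algebra $\operatorname{Clop}(X)$ of clopen sets determines the topology, and it is tempting to test basic disconnectedness only on those cozero sets that are built from clopen sets, namely the countable unions $\bigcup_n C_n$ of clopen sets (such a union is the cozero set of $\sum_n 2^{-n}\chi_{C_n}$). This paper shows that the restricted test is strictly weaker.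

The question is posed for frames, so we recall that language. A \emph{frame} is a complete lattice $L$ in which $a\wedge\bigvee S=\bigvee_{s\in S}(a\wedge s)$ for all $a\in L$, $S\subseteq L$; a \emph{frame homomorphism} preserves finite meets (including $1$) and arbitrary joins (including $0$). The model is the lattice $\mathcal O(X)$ of open sets of a space $X$. The \emph{pseudocomplement} of $a\in L$ is $a^*=\bigvee\{x\in L:x\wedge a=0\}$; thus $x\le a^*$ if and only if $x\wedge a=0$. It satisfies $a\le a^{**}$, $a^{***}=a^*$, $(a\vee b)^*=a^*\wedge b^*$, and $a\le b$ implies $b^*\le a^*$. An element $c$ is \emph{complemented} if $c\vee c^*=1$. The complemented elements form a Boolean algebra $CL$ whose finite meets and joins are those of $L$, and $c^{**}=c$ for $c\in CL$. Since $a^{***}=a^*$, the equation $a^*\vee a^{**}=1$ says that $a^{**}$ is complemented. In $\mathcal O(X)$ the complemented elements are the clopen sets, $A^*=X\setminus\overline A$ and $A^{**}=\operatorname{int}\overline A$, so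
\begin{equation}\label{eq:closure}
A^*\vee A^{**}=1\quad\text{if and only if}\quad \overline A \text{ is open.}
\end{equation}

Let $L_\sigma$ be the set of joins in $L$ of countable subsets of $CL$. Let $\operatorname{Coz}L$ be the set of \emph{cozero elements}, the elements $\varphi(\mathbb R\setminus\{0\})$ with $\varphi\colon\mathcal O(\mathbb R)\to L$ a frame homomorphism. The homomorphisms $\mathcal O(\mathbb R)\to\mathcal O(X)$ are the maps $G\mapsto g^{-1}(G)$ with $g\colon X\to\mathbb R$ continuous, so the cozero elements of $\mathcal O(X)$ are the cozero sets of $X$. A frame $L$ is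
\begin{itemize}
\item \emph{zero-dimensional} if every element is a join of complemented elements;
\item \emph{strongly zero-dimensional} if $L_\sigma=\operatorname{Coz}L$;
\item \emph{extremally disconnected} if $a^*\vee a^{**}=1$ for all $a\in L$;
\item \emph{basically disconnected} (BD) if $a^*\vee a^{**}=1$ for all $a\in\operatorname{Coz}L$;
\item \emph{$BD_0$} if $a^*\vee a^{**}=1$ for all $a\in L_\sigma$.
\end{itemize}
Always $L_\sigma\subseteq\operatorname{Coz}L$ (Lemma~\ref{lem:coz}). Hence every BD frame is $BD_0$, and the two notions agree for strongly zero-dimensional frames. The problem, from \cite{BDRW}, is whether they agree for the larger class of zero-dimensional frames: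
\begin{quote}
\emph{Is every zero-dimensional $BD_0$ frame basically disconnected?}
\end{quote}
It is noted in \cite{BDRW} to be open even for frames of open sets, where it reads: must a zero-dimensional Hausdorff space $X$ with $\operatorname{Clop}(X)$ $\sigma$-complete be basically disconnected? (Lemma~\ref{lem:sup} gives the translation.) Here, for an infinite cardinal $\lambda$, a Boolean algebra is \emph{$\lambda$-complete} if every subset of size at most $\lambda$ has a supremum, and $\sigma$-complete means $\aleph_0$-complete.

The simplest cases suggest a positive answer. In the convergent sequence $\omega+1$ the set of even integers is a countable union of clopen points with non-open closure, so both properties fail, and they fail for the same reason. In any compact zero-dimensional space a cozero set $\{g\ne0\}$ is the union of the compact sets $\{|g|\ge2^{-n}\}$, each of which is covered by finitely many clopen subsets of $\{g\neq0\}$; so every cozero set lies in $L_\sigma$ and the two properties coincide. Proposition~\ref{prop:limits} extends this to Lindel\"of spaces and to spaces with the countable chain condition. What the compact argument needs, however,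 is one clopen set between $\{|g|\ge 2^{-n}\}$ and $\{g\neq 0\}$, whereas zero-dimensionality supplies clopen sets only around single points. This gap is real.

Three more definitions occur in the main theorem. A Tychonoff space is \emph{\v{C}ech-complete} if it is a $G_\delta$ subset of some (equivalently, every) Hausdorff compactification. A subset $A$ of $X$ is \emph{$C^*$-embedded} if every bounded continuous real function on $A$ extends continuously to $X$. A Tychonoff space is an \emph{$F$-space} if every cozero set is $C^*$-embedded (equivalently, disjoint cozero sets are completely separated), and a \emph{quasi-$F$ space} if every dense cozero set is $C^*$-embedded.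

\begin{theorem}\label{thm:main}
For every infinite cardinal $\lambda$ there is a zero-dimensional Hausdorff, \v{C}ech-complete space $X$ such that
\begin{itemize}
\item[(1)] the closure of the union of any family of at most $\lambda$ clopen sets of $X$ is clopen; in particular $\mathcal O(X)$ is $BD_0$ and $\operatorname{Clop}(X)$ is $\lambda$-complete;
\item[(2)] there is a continuous $f\colon X\to[0,1]$ such that the cozero sets $U=\{f<\frac13\}$ and $V=\{f>\frac13\}$ satisfy $\overline U\cap\overline V\ne\emptyset$, and $U\cup V$ is dense. Hence $X$ is not basically disconnected, not an $F$-space, and not even a quasi-$F$ space.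
\end{itemize}
\end{theorem}

The proof is in ZFC. With $\lambda=\aleph_0$ the frame $\mathcal O(X)$ is zero-dimensional and $BD_0$ but not BD, so the answer to the question is no, already for frames of open sets. The next result marks the limits of the phenomenon. A \emph{cover} of $L$ is a subset with join $1$.

\begin{proposition}\label{prop:limits}
Let $L$ be a zero-dimensional frame and $\lambda$ an infinite cardinal such that $a^*\vee a^{**}=1$ whenever $a$ is a join of at most $\lambda$ complemented elements.
\begin{itemize}
\item[(a)] If every pairwise disjoint subset of $CL$ has size at most $\lambda$, then $L$ is extremally disconnected, hence BD.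
\item[(b)] If every cover of $L$ has a subcover of size at most $\lambda$, then $L$ is BD.
\item[(c)] A zero-dimensional $BD_0$ frame is BD if and only if it is strongly zero-dimensional.
\end{itemize}
\end{proposition}

By Theorem~\ref{thm:main}, $\lambda$-completeness of $CL$ forces BD for no $\lambda$. Full completeness does: if $L$ is zero-dimensional and $CL$ is complete, then Lemma~\ref{lem:sup} applies to every element of $L$, and $L$ is extremally disconnected.

Proposition~\ref{prop:limits} is proved first, since it tells us what a counterexample must look like. Section~\ref{sec:plan} gives the plan of the construction, and Sections~\ref{sec:D}--\ref{sec:proof} carry it out. The combinatorial core is Proposition~\ref{prop:color}.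

\section{When the two notions agree}\label{sec:limits}

We use one rule repeatedly: in any frame,
\begin{equation}\label{eq:below}
a^*\vee b=1\quad\text{implies}\quad a^{**}\le b,
\end{equation}
because $a^{**}=a^{**}\wedge(a^*\vee b)=a^{**}\wedge b$.

\begin{lemma}\label{lem:sup}
Let $L$ be a zero-dimensional frame, $S\subseteq CL$ and $a=\bigvee S$. Then $S$ has a supremum in $CL$ if and only if $a^*\vee a^{**}=1$, and in that case the supremum is $a^{**}$.
\end{lemma}

\begin{proof}
Every upper bound $c\in CL$ of $S$ satisfies $a\le c$, hence $a^{**}\le c^{**}=c$. So if $a^{**}$ is complemented, it is the supremum of $S$ in $CL$. Conversely, let $s$ be the supremum of $S$ in $CL$; then $a^{**}\le s$. If $s\wedge a^*\ne0$, zero-dimensionality gives a nonzero $c\in CL$ with $c\le s\wedge a^*$. Each $x\in S$ is disjoint from $c$, so $x\le s\wedge c^*$, and $s\wedge c^*\in CL$ is an upper bound of $S$. Thus $s\le c^*$, and $c\le s\wedge c\le c^*\wedge c=0$, a contradiction. So $s\wedge a^*=0$, that is, $s\le a^{**}$, and $a^{**}=s$ is complemented.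
\end{proof}

In particular, a zero-dimensional frame is $BD_0$ if and only if $CL$ is $\sigma$-complete.

\begin{lemma}\label{lem:coz}
Let $L$ be a frame.
\begin{itemize}
\item[(i)] $L_\sigma\subseteq\operatorname{Coz}L$.
\item[(ii)] Every $a\in\operatorname{Coz}L$ is a join $a=\bigvee_n a_n$ with $a_n\in\operatorname{Coz}L$, $a_n\le a_{n+1}$ and $a_n^*\vee a_{n+1}=1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $a=\bigvee_nc_n$ with $c_n\in CL$. The elements $u_n=c_n\wedge(\bigvee_{k<n} c_k)^*$ are complemented, pairwise disjoint, and have join $a$. We write down the homomorphism of the ``function'' equal to $2^{-n}$ on $u_n$ and to $0$ elsewhere. Put $u_I=\bigvee_{n\in I}u_n$ for $I\subseteq\omega$. For open $G\subseteq\mathbb R$ let $I=\{n:2^{-n}\in G\}$, and define $\varphi(G)=u_I$ if $0\notin G$, and $\varphi(G)=u_F^*$ if $0\in G$, where $F=\omega\setminus I$ is then finite. We have $\varphi(\mathbb R)=1$, and $\varphi$ preserves binary meets because $u_I\wedge u_{I'}=u_{I\cap I'}$, $u_I\wedge u_F^*=u_{I\setminus F}$ and $u_F^*\wedge u_{F'}^*=u_{F\cup F'}^*$. So $\varphi$ is monotone. It preserves the join of a family $(G_i)$ when no $G_i$ contains $0$,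 by definition. If $0\in G_{i_0}$, let $F\subseteq F_0$ be the finite sets attached to $\bigcup_iG_i$ and $G_{i_0}$. In $CL$ we have $u_F^*=u_{F_0}^*\vee u_{F_0\setminus F}$, and for $n\in F_0\setminus F$ some $G_i$ contains $2^{-n}$, whence $u_n\le\varphi(G_i)$. So $\varphi(\bigcup_iG_i)\le\bigvee_i\varphi(G_i)$, and monotonicity gives equality. Finally $\varphi(\mathbb R\setminus\{0\})=u_\omega=a$.

(ii) Let $a=\varphi(\mathbb R\setminus\{0\})$, $G_n=\{t:|t|>2^{-n}\}$, $H_n=\{t:|t|<2^{-n}\}$ and $a_n=\varphi(G_n)$. The $G_n$ increase to $\mathbb R\setminus\{0\}$, so the $a_n$ increase to $a$. From $G_n\cap H_n=\emptyset$ we get $\varphi(H_n)\le a_n^*$, and from $H_n\cup G_{n+1}=\mathbb R$ we get $a_n^*\vee a_{n+1}=1$. With $h(t)=\max(|t|-2^{-n},0)$, the homomorphism $G\mapsto\varphi(h^{-1}(G))$ sends $\mathbb R\setminus\{0\}$ to $a_n$, so $a_n\in\operatorname{Coz}L$.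
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:limits}]
(a) Let $a\in L$. By Zorn's lemma there is a maximal pairwise disjoint set $M$ of nonzero complemented elements below $a$; then $|M|\le\lambda$. Put $m=\bigvee M\le a$. If $a\wedge m^*\ne0$, it lies above a nonzero complemented element, which is disjoint from every member of $M$; this contradicts maximality. So $m\le a\le m^{**}$, hence $m^*=m^{***}\le a^*\le m^*$. Thus $a^*=m^*$, $a^{**}=m^{**}$, and $a^*\vee a^{**}=m^*\vee m^{**}=1$ by hypothesis.

(c) If $L_\sigma=\operatorname{Coz}L$, then $BD_0$ and BD are the same condition. Conversely, let $L$ be BD, let $a\in\operatorname{Coz}L$, and take $a_n$ as in Lemma~\ref{lem:coz}(ii). Each $a_n^{**}$ is complemented, and $a_n\le a_n^{**}\le a_{n+1}\le a$ by \eqref{eq:below}. So $a=\bigvee_na_n^{**}\in L_\sigma$. With Lemma~\ref{lem:coz}(i) this gives $L_\sigma=\operatorname{Coz}L$.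

(b) The frame $L$ is $BD_0$ because $\lambda\ge\aleph_0$, so by (c) it suffices to show that every $a\in\operatorname{Coz}L$ lies in $L_\sigma$. Take $a_n$ as in Lemma~\ref{lem:coz}(ii) and fix $n$. Both $a_n^*$ and $a_{n+1}$ are joins of complemented elements and $a_n^*\vee a_{n+1}=1$, so $\{c\in CL: c\le a_{n+1}\text{ or }c\wedge a_n=0\}$ is a cover. Take a subcover $\mathcal C$ of size at most $\lambda$, and let $s$ be the join of those members of $\mathcal C$ that lie below $a_{n+1}$. The other members are disjoint from $a_n$, so $a_n=\bigvee_{c\in\mathcal C}(a_n\wedge c)\le s\le a_{n+1}$. By hypothesis $c_n=s^{**}$ is complemented, and $a_n\le c_n\le a_{n+1}^{**}\le a_{n+2}\le a$ by \eqref{eq:below}. Hence $a=\bigvee_nc_n\in L_\sigma$.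
\end{proof}

\section{Plan of the counterexample}\label{sec:plan}

Fix an infinite cardinal $\lambda$ and call a set \emph{small} if it has size at most $\lambda$. A union of a small family of small sets is small, and every ordinal below the successor cardinal $\lambda^+$ is small. For the question as posed, $\lambda=\aleph_0$ and small means countable.

Recall that the \emph{Stone space} $\operatorname{St}(B)$ of a field $B$ of subsets of a set $D$ is the set of ultrafilters of $B$, with the sets $\hat b=\{p:b\in p\}$, $b\in B$, as a base. It is compact and Hausdorff, $\widehat{b\cap b'}=\hat b\cap\hat b'$, and the complement of $\hat b$ is $\widehat{D\setminus b}$, so each $\hat b$ is clopen. Every subfamily of $B$ with the finite intersection property is contained in an ultrafilter.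

To obtain part (1) of Theorem~\ref{thm:main} we start from a $\lambda$-complete $B$ and look for a dense subspace $X\subseteq\operatorname{St}(B)$ all of whose clopen sets are traces $\hat b\cap X$. Then $\operatorname{Clop}(X)\cong B$, and Lemma~\ref{lem:sup} does the rest. To obtain part (2), we know from Proposition~\ref{prop:limits}(c) that $X$ must have cozero sets that clopen sets approximate badly. We aim for a continuous $f\colon X\to[0,1]$ that \emph{no clopen set cuts}: for every clopen $C$, one of $f[C]$ and $f[X\setminus C]$ is dense in $[0,1]$. Such an $f$ does not extend continuously to $\operatorname{St}(B)$, where the disjoint compact sets $\{f\le\frac14\}$ and $\{f\ge\frac34\}$ would be separated by a clopen set. So in passing from $\operatorname{St}(B)$ to $X$ we must gain a continuous map to $[0,1]$ and gain no continuous map to $\{0,1\}$.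

For $n\in\omega$ let
\[
\mathcal J_n=\{[k2^{-n},(k+1)2^{-n}]:0\le k<2^n\}
\]
be the set of closed dyadic intervals of \emph{level} $n$. One way to produce $f$ is to choose open sets $G_J$ such that, for each $n$, the sets $G_J$ with $J\in\mathcal J_n$ cover $X$, and such that $J_1\cap\dots\cap J_r\ne\emptyset$ whenever $G_{J_1}\cap\dots\cap G_{J_r}\neq\emptyset$; then $f(x)$ is the unique point common to all $J$ with $x\in G_J$. Two constraints appear already at level $1$, where the intervals are $I^-=[0,\frac12]$ and $I^+=[\frac12,1]$. First, $G_{I^-}$ cannot be a small union of clopen sets: by (1) its closure $C$ would be clopen, with $f[C]\subseteq I^-$ and $f[X\setminus C]\subseteq f[G_{I^+}]\subseteq I^+$, and $C$ would cut $f$. So each $G_J$ will be the union of a large family of clopen sets, given by elements $b_{n,\xi,J}\in B$ with $\xi<\kappa$, and $X$ will be defined as the set of ultrafilters that are covered at every level. Second, $G_{I^-}$ and $G_{I^+}$ must overlap, since otherwise $G_{I^-}$ is itself a clopen set that cuts $f$. Adjacent closed intervals share an endpoint, so such overlaps are allowed, and we shall build in as many of them as the intersection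 condition permits.

\section{The space of conditions}\label{sec:D}

Let $\kappa=\lambda^{++}$ (so $\kappa=\aleph_2$ when $\lambda=\aleph_0$). A \emph{condition} is a finite partial function $d$ on $\omega\times\kappa$ such that $d(n,\xi)\in\mathcal J_n$ for all $(n,\xi)\in\operatorname{dom}d$ and
\[
K_d=\bigcap\operatorname{ran}(d)\ne\emptyset ,\qquad\text{where } K_\emptyset=[0,1].
\]
Let $D$ be the set of conditions. We treat functions as sets of pairs, so $e\supseteq d$ means that $e$ extends $d$, and then $K_e\subseteq K_d$. A condition is a finite amount of information on the value of $f$: the coordinate $(n,\xi)$ is the $\xi$-th witness of level $n$, and $K_d$ is the set of values that $d$ still allows. It is a closed interval or a point, with dyadic rational endpoints.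

For small $Q\subseteq\omega\times\kappa$ and $d\in D$ put $N_Q(d)=\{e\in D:e|_Q=d|_Q\}$, where $e|_Q$ is the restriction of $e$ to $Q\cap\operatorname{dom}e$. For fixed $Q$ these sets partition $D$, and $\bigcap_iN_{Q_i}(d)=N_{\bigcup_iQ_i}(d)$ for every small nonempty family $(Q_i)$. Hence the sets $N_Q(d)$ form a base of a topology on $D$, each of them is clopen, and an intersection of a small family of open sets is open. A small union of clopen sets is therefore open with open complement:
\begin{equation}\label{eq:B}
B:=\operatorname{Clop}(D)\ \text{ is a field of subsets of $D$ closed under small unions.}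
\end{equation}
The set $N_Q(d)$ shrinks as $Q$ grows, so every neighborhood of $d$ contains some $N_Q(d)$ with $Q\supseteq\operatorname{dom}d$, and for such $Q$
\begin{equation}\label{eq:N}
N_Q(d)=\{e\in D: e\supseteq d\ \text{ and }\ \operatorname{dom}e\cap Q=\operatorname{dom}d\}.
\end{equation}
So the conditions near $d$ are the extensions of $d$ by coordinates outside a small forbidden set. For $n\in\omega$, $\xi<\kappa$, $J\in\mathcal J_n$ put
\[
b_{n,\xi,J}=\{d\in D:(n,\xi)\in\operatorname{dom}d,\ d(n,\xi)=J\},\qquad W_n=\bigcup_{\xi<\kappa,\ J\in\mathcal J_n}b_{n,\xi,J}.
\]
The set $b_{n,\xi,J}$ is a class of the partition given by $Q=\{(n,\xi)\}$, so it belongs to $B$. The open set $W_n$ consists of the conditions that have a coordinate of level $n$.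

\begin{lemma}\label{lem:fresh}
Let $O\subseteq D$ be open, $d\in O$, and let $J\in\mathcal J_n$ meet $K_d$. Then $O\cap b_{n,\xi,J}\neq\emptyset$ for some $\xi<\kappa$. In particular, each $W_n$ is dense in $D$.
\end{lemma}

\begin{proof}
Take a small $Q\supseteq\operatorname{dom}d$ with $N_Q(d)\subseteq O$ and, as $\kappa>\lambda$, some $\xi$ with $(n,\xi)\notin Q$. Then $e=d\cup\{((n,\xi),J)\}$ is a condition, since $K_e=K_d\cap J\ne\emptyset$, and $e\in N_Q(d)\cap b_{n,\xi,J}$ by \eqref{eq:N}. As $\mathcal J_n$ covers $[0,1]$, some $J\in\mathcal J_n$ meets $K_d$.
\end{proof}

\section{Two-colorings near a condition}\label{sec:color}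

The points of $X$ will see only the part of $D$ inside $W_n$, for every $n$. A partition of $W_n$ into two open sets that does not come from a clopen partition of $D$ would therefore threaten to give a new clopen subset of $X$. This section shows that every such partition is constant near each condition. We begin with the smallest case: $\lambda=\aleph_0$, the empty condition, and coordinates of level $0$ only. Since $\mathcal J_0=\{[0,1]\}$, a condition is then just a finite subset of $\omega_2$.

\begin{example}\label{ex:model}
Color each nonempty finite set $e\subseteq\omega_2$ positive or negative, in a locally constant way: for each $e$ there is a countable $Q_e\supseteq e$ such that every finite $e'$ with $e'\cap Q_e=e$ has the color of $e$. We claim that for some countable $Q$ all nonempty finite sets disjoint from $Q$ have the same color. Suppose not. By recursion of length $\omega_1$ choose pairwise disjoint positive sets $e_i$, taking $e_i$ disjoint from the countable set $\bigcup_{j<i}e_j$, and in the same way pairwise disjoint negative sets $e_i'$ ($i<\omega_1$). The sets $Q_{e_i}$ and $Q_{e'_i}$ cover at most $\aleph_1$ points, so some $\eta<\omega_2$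 lies in none of them. By symmetry let $\{\eta\}$ be negative. The countable set $Q_{\{\eta\}}$ meets only countably many of the disjoint sets $e_i$, so it misses some $e_i$. Then $g=e_i\cup\{\eta\}$ satisfies $g\cap Q_{e_i}=e_i$ and $g\cap Q_{\{\eta\}}=\{\eta\}$, so $g$ is both positive and negative.

With $\omega_1$ in place of $\omega_2$ the claim fails. Let $S\subseteq\omega_1$ and $\omega_1\setminus S$ be uncountable, and call $e$ positive if $\min e\in S$. This coloring is locally constant, with $Q_e=\{\xi:\xi\le\max e\}$, and singletons of both colors occur outside every countable set. This is why $\kappa$ is $\lambda^{++}$ and not $\lambda^+$.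
\end{example}

The argument compares two colors by \emph{amalgamating} two conditions, each of which avoids the forbidden set of the other. At higher levels an amalgam must also have nonempty $K$. At level $2$, with intervals $I_0,I_1,I_2,I_3$ from left to right, the positive conditions may all have $K=I_0$ and the negative ones $K=I_3$, and no single interval of level $2$ meets both. The remedy is to walk from $I_0$ to $I_3$. The positive conditions make almost all one-coordinate conditions with value $I_0$ positive; these can be amalgamated with one-coordinate conditions with value $I_1$, because $\frac14\in I_0\cap I_1$; and so on to $I_3$. This is where the connectedness of $[0,1]$ enters.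

\begin{proposition}\label{prop:color}
Let $d\in D$, $n\in\omega$, let $Q_0\supseteq\operatorname{dom}d$ be small, and let $O^+,O^-$ be disjoint open subsets of $D$ with $N_{Q_0}(d)\cap W_n\subseteq O^+\cup O^-$. Then there is a small $Q\supseteq Q_0$ such that $N_Q(d)\cap W_n\subseteq O^+$ or $N_Q(d)\cap W_n\subseteq O^-$.
\end{proposition}

\begin{proof}
Put $E=N_{Q_0}(d)\cap W_n$ and call $e\in E$ \emph{positive} or \emph{negative} according as $e\in O^+$ or $e\in O^-$. Every $e\in E$ extends $d$; let $P(e)=\operatorname{dom}e\setminus\operatorname{dom}d$ be its set of new coordinates. For each $e\in E$ fix a small $Q_e\supseteq Q_0\cup\operatorname{dom}e$ such that $N_{Q_e}(e)$ is contained in $O^+$ if $e$ is positive and in $O^-$ if $e$ is negative.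

Let $\mathcal J$ be the set of $J\in\mathcal J_n$ that meet $K_d$, and $H=\{\eta<\kappa:(n,\eta)\notin Q_0\}$, a set of size $\kappa$. For $J\in\mathcal J$ and $\eta\in H$ the one-step extension
\[
d_{\eta,J}=d\cup\{((n,\eta),J)\}
\]
is a condition and belongs to $E$ by \eqref{eq:N}. These play the part of the singletons in Example~\ref{ex:model}. Say that $J\in\mathcal J$ has \emph{positive type} if $d_{\eta,J}$ is positive for all but at most $\lambda^+$ many $\eta\in H$, and define \emph{negative type} in the same way. Since $|H|=\kappa>\lambda^+$ and $O^+\cap O^-=\emptyset$, no $J$ has both types. Steps 1 and 2 hold also with ``negative'' for ``positive'', by exchanging $O^+$ and $O^-$.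

\emph{Step 1 (amalgamation). Let $e_i\in E$ $(i<\lambda^+)$ be positive with the sets $P(e_i)$ pairwise disjoint, and let $J\in\mathcal J_n$ meet every $K_{e_i}$. Then $J\in\mathcal J$ and $J$ has positive type.} As $K_{e_i}\subseteq K_d$, we have $J\in\mathcal J$. The set $R=\bigcup_iQ_{e_i}$ has size at most $\lambda^+$, so it suffices to show that $d_{\eta,J}$ is positive whenever $\eta\in H$ and $(n,\eta)\notin R$. Suppose that it is negative, and let $Q'=Q_{d_{\eta,J}}$. The small set $Q'$ meets at most $\lambda$ of the pairwise disjoint sets $P(e_i)$, so $P(e_i)\cap Q'=\emptyset$ for some $i$. Put $g=e_i\cup\{((n,\eta),J)\}$. It is a function because $(n,\eta)\notin Q_{e_i}\supseteq\operatorname{dom}e_i$, and $K_g=K_{e_i}\cap J\ne\emptyset$, so $g\in D$. It extends both $e_i$ and $d_{\eta,J}$, and $\operatorname{dom}g=\operatorname{dom}d\cup P(e_i)\cup\{(n,\eta)\}$. Therefore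
\[
\operatorname{dom}g\cap Q_{e_i}=\operatorname{dom}e_i,\qquad \operatorname{dom}g\cap Q'=\operatorname{dom}d\cup\{(n,\eta)\}=\operatorname{dom}d_{\eta,J}.
\]
By \eqref{eq:N}, $g\in N_{Q_{e_i}}(e_i)\cap N_{Q'}(d_{\eta,J})\subseteq O^+\cap O^-=\emptyset$, a contradiction.

\emph{Step 2 (propagation). If $J\in\mathcal J$ has positive type and $J'\in\mathcal J_n$ satisfies $J\cap J'\cap K_d\ne\emptyset$, then $J'$ has positive type.} There are $\kappa$ many $\eta\in H$ with $d_{\eta,J}$ positive; choose distinct ones $\eta_i$ ($i<\lambda^+$) and put $e_i=d_{\eta_i,J}$. The sets $P(e_i)=\{(n,\eta_i)\}$ are pairwise disjoint and $K_{e_i}=K_d\cap J$ meets $J'$. Step 1 applies to $J'$.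

\emph{Step 3. If one member of $\mathcal J$ has positive type, then all do.} Write $K_d=[s,t]$ and $J_k=[k2^{-n},(k+1)2^{-n}]$. Then $J_k\in\mathcal J$ if and only if $k2^{-n}\le t$ and $s\le(k+1)2^{-n}$, so the indices $k$ with $J_k\in\mathcal J$ are consecutive. If $J_k,J_{k+1}\in\mathcal J$, then $s\le(k+1)2^{-n}\le t$, so their common endpoint lies in $K_d$. By Step 2 positive type passes from each member of $\mathcal J$ to its neighbors in $\mathcal J$, hence to all members.

\emph{Step 4.} Suppose that the proposition fails. Then for every small $Q\supseteq Q_0$ the set $N_Q(d)\cap W_n\subseteq E$ contains a positive and a negative element. By recursion on $i<\lambda^+$ choose a positive $e_i\in N_{Q^i}(d)\cap W_n$, where $Q^i=Q_0\cup\bigcup_{j<i}\operatorname{dom}e_j$ is small. By \eqref{eq:N}, $P(e_i)\cap Q^i=\emptyset$, so the $P(e_i)$ are pairwise disjoint. Each $K_{e_i}$ meets some member of the finite cover $\mathcal J_n$ of $[0,1]$, so one $J\in\mathcal J_n$ meets $K_{e_i}$ for $\lambda^+$ many $i$. Step 1, applied to these $e_i$, shows that $J$ has positive type. The same recursion with negative elements gives some $J'\in\mathcal J$ of negative type.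 By Step 3, $J'$ has both types, which is impossible.
\end{proof}

\begin{remark}\label{rem:overlap}
Conditions with $K_d$ a single point are essential. If one keeps only the conditions for which $K_d$ has nonempty interior, then $I^-=[0,\frac12]$ and $I^+=[\frac12,1]$ never occur as values of the same condition, so $O^\pm=\bigcup_\xi b_{1,\xi,I^\pm}$ are disjoint open sets covering $W_1$, and both meet every $N_Q(\emptyset)$. The proposition then fails, and it is Step 2 that breaks down.
\end{remark}

\section{The space $X$ and the map $f$}\label{sec:X}

Define
\[
X=\bigcap_{n\in\omega}\ \bigcup_{\xi<\kappa,\ J\in\mathcal J_n}\hat b_{n,\xi,J}\ \subseteq\ \operatorname{St}(B),\qquad [b]=\hat b\cap X\quad(b\in B).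
\]
Thus $p\in X$ if and only if for every $n$ the ultrafilter $p$ contains some $b_{n,\xi,J}$. The space $X$ is Hausdorff and zero-dimensional, with the clopen sets $[b]$ as a base, and $[b\cap b']=[b]\cap[b']$, $[D\setminus b]=X\setminus[b]$.

No condition determines a point of $X$: a condition $d$ is finite, so it lies in only finitely many $W_n$, and the principal ultrafilter $\{b\in B:d\in b\}$ is not in $X$. Points of $X$ have to be built as in the proof of the Baire category theorem, by meeting the dense open sets $W_n$ one after another and taking the limit in $\operatorname{St}(B)$. We need this relative to a subset $T$ of $D$.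

\begin{lemma}\label{lem:baire}
Let $T\subseteq D$ be such that for all $n\in\omega$ and $b\in B$, if $b\cap T\ne\emptyset$ then $b\cap T\cap W_n\neq\emptyset$. Then for every $b_0\in B$ with $b_0\cap T\ne\emptyset$ there is $p\in[b_0]$ every member of which meets $T$.
\end{lemma}

\begin{proof}
Given $b_n\in B$ meeting $T$, pick $e\in b_n\cap T\cap W_n$, say $e\in b_{n,\xi_n,J_n}$, and let $b_{n+1}=b_n\cap b_{n,\xi_n,J_n}$, which meets $T$ in $e$. The family $\{b_n:n\in\omega\}\cup\{D\setminus a:a\in B,\ a\cap T=\emptyset\}$ has the finite intersection property, since the $b_n$ decrease and a finite intersection contains $b_n\cap T$ for some $n$. Let $p$ be an ultrafilter containing the family. If $a\in B$ misses $T$, then $D\setminus a\in p$, so $a\notin p$. Also $b_0\in p$, and $b_{n,\xi_n,J_n}\supseteq b_{n+1}$ is in $p$ for every $n$, so $p\in X$.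
\end{proof}

By Lemma~\ref{lem:fresh} the hypothesis holds for $T=D$. Hence
\begin{equation}\label{eq:dense}
[b]\ne\emptyset\quad\text{for every nonempty } b\in B .
\end{equation}
So $X$ is a dense $G_\delta$ in the compact Hausdorff space $\operatorname{St}(B)$, and $X$ is \v{C}ech-complete.

\begin{lemma}\label{lem:f}
There is a continuous map $f\colon X\to[0,1]$ with $f(p)\in J$ for all $p\in[b_{n,\xi,J}]$. If $d\in b\in B$ and $J\in\mathcal J_n$ meets $K_d$, then $f(p)\in J$ for some $p\in[b]$.
\end{lemma}

\begin{proof}
For $p\in X$ let $\mathcal K_p$ be the set of all $J$ such that $b_{n,\xi,J}\in p$ for some $n,\xi$. If $b_{n_1,\xi_1,J_1},\dots,b_{n_r,\xi_r,J_r}\in p$, their intersection is in $p$ and so contains a condition $e$; then each $J_i$ is a value of $e$, and $\emptyset\neq K_e\subseteq J_1\cap\dots\cap J_r$. By compactness $\bigcap\mathcal K_p\ne\emptyset$. Since $p\in X$, the family $\mathcal K_p$ contains an interval of length $2^{-n}$ for every $n$, so $\bigcap\mathcal K_p$ is a single point $f(p)$. The first property holds by definition. It gives continuity: for each $n$ the point $p$ has a neighborhood $[b_{n,\xi,J}]$ that $f$ maps into an interval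 of length $2^{-n}$. For the last claim, Lemma~\ref{lem:fresh} gives $\xi$ with $b\cap b_{n,\xi,J}\ne\emptyset$, and by \eqref{eq:dense} there is $p\in[b]\cap[b_{n,\xi,J}]$.
\end{proof}

\section{The clopen subsets of $X$}\label{sec:clopen}

\begin{proposition}\label{prop:clopen}
The map $b\mapsto[b]$ is an isomorphism of Boolean algebras $B\to\operatorname{Clop}(X)$.
\end{proposition}

\begin{proof}
The map is a homomorphism, and it is injective by \eqref{eq:dense}. Let $C\subseteq X$ be clopen; we must find $c\in B$ with $C=[c]$. The candidate is the set of conditions that have a neighborhood deciding in favor of $C$. Put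
\[
C^+=\bigcup\{b\in B:[b]\subseteq C\},\qquad C^-=\bigcup\{b\in B:[b]\cap C=\emptyset\},\qquad T=D\setminus(C^+\cup C^-).
\]
The sets $C^+$ and $C^-$ are open in $D$. They are disjoint: if $[b]\subseteq C$ and $[b']\cap C=\emptyset$, then $[b\cap b']=\emptyset$, so $b\cap b'=\emptyset$ by \eqref{eq:dense}. Next, for $b\in B$,
\begin{equation}\label{eq:decide}
b\subseteq C^+\ \text{ implies }\ [b]\subseteq C,\qquad b\subseteq C^-\ \text{ implies }\ [b]\cap C=\emptyset .
\end{equation}
Indeed, let $b\subseteq C^+$ and $p\in[b]\setminus C$. As $C$ is closed, there is $b'\in p$ with $[b']\cap C=\emptyset$. Then $b\cap b'\in p$ is nonempty and contained in $C^+\cap C^-=\emptyset$, a contradiction. The second implication is the first one for $X\setminus C$.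

The difficulty is to show that the set $T$ of undecided conditions is empty. Every point of $X$ has a neighborhood that decides $C$, so it is enough to find a point of $X$ all of whose members contain undecided conditions. Lemma~\ref{lem:baire} provides one if $T\neq\emptyset$, once we check its hypothesis, and this is what Proposition~\ref{prop:color} is for.

\emph{Claim. If $b\in B$, $n\in\omega$ and $b\cap T\neq\emptyset$, then $b\cap T\cap W_n\ne\emptyset$.} Suppose that $d\in b\cap T$ and $b\cap W_n\subseteq C^+\cup C^-$. Take a small $Q_0\supseteq\operatorname{dom}d$ with $N_{Q_0}(d)\subseteq b$. Proposition~\ref{prop:color} gives a small $Q\supseteq Q_0$ such that $N_Q(d)\cap W_n$ is contained in $C^+$ or in $C^-$. In the first case let $p\in[N_Q(d)]$. Since $p\in X$, some $b_{n,\xi,J}$ is in $p$. The set $N_Q(d)\cap b_{n,\xi,J}$ belongs to $p$ and is contained in $N_Q(d)\cap W_n\subseteq C^+$, so $p\in C$ by \eqref{eq:decide}. Thus $[N_Q(d)]\subseteq C$ and $d\in C^+$. In the second case the same lines give $[N_Q(d)]\cap C=\emptyset$ and $d\in C^-$. Both contradict $d\in T$, and the claim is proved.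

Suppose $T\neq\emptyset$. Lemma~\ref{lem:baire} with $b_0=D$ gives $p\in X$ every member of which meets $T$. As $C$ is clopen, there is $b\in p$ with $[b]\subseteq C$ or $[b]\cap C=\emptyset$. Then $b\subseteq C^+\cup C^-$ misses $T$, a contradiction. So $T=\emptyset$, the open sets $C^+$ and $C^-$ are complementary, and $c=C^+$ belongs to $B$. By \eqref{eq:decide}, $[c]\subseteq C$ and $X\setminus[c]=[C^-]$ is disjoint from $C$. Hence $C=[c]$.
\end{proof}

The empty condition allows every value of $f$, and it belongs to $c$ or to $D\setminus c$. This is all that is needed to see that $f$ cannot be cut.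

\begin{corollary}\label{cor:nocut}
For every clopen $C\subseteq X$, one of $f[C]$ and $f[X\setminus C]$ is dense in $[0,1]$.
\end{corollary}

\begin{proof}
Write $C=[c]$ with $c\in B$; then $X\setminus C=[D\setminus c]$. Let $b\in\{c,D\setminus c\}$ be the set that contains the empty condition. Since $K_\emptyset=[0,1]$, Lemma~\ref{lem:f} shows that the image of $[b]$ under $f$ meets every dyadic interval, so it is dense.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We saw in Section~\ref{sec:X} that $X$ is zero-dimensional, Hausdorff and \v{C}ech-complete.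

\emph{Part (1).} By \eqref{eq:B} the algebra $B$ is $\lambda$-complete, so $\operatorname{Clop}(X)$ is $\lambda$-complete by Proposition~\ref{prop:clopen}. If $A$ is the union of at most $\lambda$ clopen sets, Lemma~\ref{lem:sup} applied to $\mathcal O(X)$ gives $A^*\vee A^{**}=1$, and $\overline A$ is open by \eqref{eq:closure}. Countable families are small, so $\mathcal O(X)$ is $BD_0$.

\emph{Part (2).} Let $f$ be the map of Lemma~\ref{lem:f}. The sets $U$, $V$ and $U\cup V$ are the cozero sets of $\max(\frac13-f,0)$, $\max(f-\frac13,0)$ and $f-\frac13$.

\emph{$U\cup V$ is dense.} Let $b\in B$ be nonempty, $d\in b$, and let $q$ be the left endpoint of $K_d$. Then $q$ is dyadic, so $q\neq\frac13$. Choose $n$ with $2^{-n}<|q-\frac13|$ and $J\in\mathcal J_n$ with $q\in J$; then $\frac13\notin J$. By Lemma~\ref{lem:f} there is $p\in[b]$ with $f(p)\in J$, and $p\in U\cup V$.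

\emph{$\overline U\cap\overline V\neq\emptyset$.} By density, $\overline U\cup\overline V=X$. If the two closed sets were disjoint, $C=\overline U$ would be clopen with complement $\overline V$, and by continuity $f[C]\subseteq[0,\frac13]$ and $f[X\setminus C]\subseteq[\frac13,1]$. Neither set is dense in $[0,1]$, contrary to Corollary~\ref{cor:nocut}.

\emph{$X$ is not basically disconnected.} The open set $V$ is disjoint from $U$, hence from $\overline U$. If $\overline U$ were open, it would then be disjoint from $\overline V$. So the cozero set $U$ has non-open closure, and by \eqref{eq:closure} $U^*\vee U^{**}\ne1$ in $\mathcal O(X)$.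

\emph{$X$ is neither quasi-$F$ nor $F$.} On the dense cozero set $U\cup V$, the function equal to $0$ on $U$ and $1$ on $V$ is bounded, and it is continuous because $U$ and $V$ are disjoint and open. A continuous extension to $X$ would take both values $0$ and $1$ at a point of $\overline U\cap\overline V$. So $U\cup V$ is not $C^*$-embedded, $X$ is not a quasi-$F$ space, and therefore not an $F$-space. This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
That $\frac13$ is not dyadic is used for the density of $U\cup V$, and it is needed there: $f$ is constantly $\frac12$ on the open set $[b_{1,0,I^-}\cap b_{1,1,I^+}]$, which is nonempty by \eqref{eq:dense}.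
\end{remark}

\begin{remark}
By Proposition~\ref{prop:limits}(b), $X$ has an open cover without a small subcover, and one is visible at level $0$. The sets $[b_{0,\xi,[0,1]}]$, $\xi<\kappa$, cover $X$, while for small $S\subseteq\kappa$ and $Q=\{0\}\times S$ the nonempty set $[N_Q(\emptyset)]$ is disjoint from $[b_{0,\xi,[0,1]}]$ for every $\xi\in S$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{BDRW}
G.~Bezhanishvili, F.~Dashiell, A.~Razafindrakoto, J.~Walters-Wayland,
\emph{Semilattice base hierarchy for frames and its topological ramifications},
arXiv:2308.01627 (2023).

\end{thebibliography}
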